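# Hyperbolic varieties, commuting symmetric matrices and positive definite Ulrich sheaves

## 1. Finite sets of real points

All varieties are defined over $\mathbb R$. A variety $Y\subseteq\mathbb P^d$ is a nonempty reduced closed subscheme, possibly reducible, and a union $X\cup Y$ carries the reduced structure. When we speak of a nonreal point we mean a complex point that differs from its complex conjugate.

Here is the problem in plain words. A $k$-dimensional real variety $X\subseteq\mathbb P^d$ is projected linearly onto $\mathbb P^k$, and we assume that every point of $X$ lying over a real point of $\mathbb P^k$ is itself real. Real symmetric matrices have only real eigenvalues, so there is one obvious way in which this can happen: the coordinates of the points of $X$ over $x$ are joint eigenvalues of commuting symmetric matrices whose entries are linear forms in $x$. Can every smooth $X$ with this reality property be explained in this way, if we are allowed to add to $X$ a second variety $Y$ with the same property? Section 2 gives the precise version, which is phrased with Ulrich sheaves.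

The case $k=0$ is easy. Then $X$ is a finite set of points $p_1,\dots,p_r$ in $\mathbb P^d$, none of them on the hyperplane $x_0=0$, and the assumption says that all of them are real. Let $A=\mathbb R^r$ be the ring of real functions on $X$. We look for a finite-dimensional $A$-module with full support and a positive definite symmetric bilinear form for which every element of $A$ acts by a self-adjoint operator. Take $A$ itself with the trace form
$$\langle a,b\rangle=\sum_{p\in X}a(p)\,b(p).$$
It is symmetric and positive definite, and $\langle aa',b\rangle=\langle a',ab\rangle$. The indicator functions $e_p$ form an orthonormal basis, in which the coordinate functions $y_i/x_0$ act by commuting diagonal matrices. No additional $Y$ is needed.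

Let us rewrite this in a form that has a chance to survive. In $A\otimes_{\mathbb R}A=\mathbb R^{X\times X}$ consider
$$\varepsilon=\sum_p e_p\otimes e_p .$$
It has the value $1$ on the diagonal and $0$ off the diagonal, so $(a\otimes1-1\otimes a)\,\varepsilon=0$ for all $a\in A$. If $v_1,\dots,v_r$ is any basis of $A$ with $\varepsilon=\sum_a v_a\otimes v_a$, and if multiplication by $y$ is written as $yv_a=\sum_b M_{ab}v_b$, then
$$0=(y\otimes 1-1\otimes y)\varepsilon=\sum_{a,b}(M_{ab}-M_{ba})\,v_b\otimes v_a ,$$
so $M$ is symmetric. Thus the symmetry of all multiplication matrices comes from one tensor, a sum of squares of a basis, that is annihilated by all $a\otimes1-1\otimes a$.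

What changes for $k\ge1$? Over each real $x$ we still see a finite set of real points. But the functions $e_p$ move with $x$ and have no reason to be polynomial in $x$. The tensor $\varepsilon$ does not require a labeling of the points, but it acquires denominators where points of the fiber collide. And the inner product must be given by a constant matrix, in a basis that works for all $x$ at once. The proof below produces a polynomial multiple of $\varepsilon$ that is again a sum of squares of a basis, with the basis taken from a large real vector space.

## 2. Ulrich sheaves with forms, and the statements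

**Definition (hyperbolic).** Let $X\subseteq\mathbb P^d$ have pure dimension $k$ and let $E\subseteq\mathbb P^d$ be a real linear subspace of dimension $d-k-1$ with $X\cap E=\emptyset$. Then $X$ is hyperbolic with respect to $E$ if for every real linear subspace $U\supseteq E$ of dimension $d-k$ all points of $U\cap X$ are real. Equivalently, the projection $f:X\to\mathbb P^k$ with center $E$, which is a finite morphism, satisfies $f^{-1}(\mathbb P^k(\mathbb R))\subseteq X(\mathbb R)$.

Put $c=d-k$ and choose real coordinates $x_0,\dots,x_k,y_1,\dots,y_c$ with $E=\{x_0=\dots=x_k=0\}$, so that $f(x:y)=x$. Write $S=\mathbb R[x_0,\dots,x_k]$, $R=\mathbb R[x,y]$ and $|x|^2=\sum_j x_j^2\in S_2$. For example, the quadric $y^2=|x|^2$ in $\mathbb P^{k+1}$ is hyperbolic, since $y=\pm|x|$ is real for real $x$. The conic $y^2=x_0^2-x_1^2$ is not hyperbolic with respect to $(0:0:1)$: over $(0:1)$ it has the points $y=\pm\sqrt{-1}$.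

**Definition (the sheaf $f^!\mathcal G$).** For a finite morphism $f:Z\to\mathbb P^k$ and a coherent sheaf $\mathcal G$ on $\mathbb P^k$, let $f^!\mathcal G$ be the coherent sheaf on $Z$ corresponding to the $f_*\mathcal O_Z$-module $\mathcal Hom_{\mathcal O_{\mathbb P^k}}(f_*\mathcal O_Z,\mathcal G)$, where $b\in f_*\mathcal O_Z$ acts by $(b\lambda)(s)=\lambda(bs)$. The functor $f^!$ is right adjoint to $f_*$, and for coherent $\mathcal F$ on $Z$ there is a natural isomorphism, linear over $f_*\mathcal O_Z$,
$$f_*\mathcal Hom_{\mathcal O_Z}(\mathcal F,f^!\mathcal O_{\mathbb P^k})\cong\mathcal Hom_{\mathcal O_{\mathbb P^k}}(f_*\mathcal F,\mathcal O_{\mathbb P^k}).\tag{1}$$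

For $k=0$ and $Z=\operatorname{Spec}A$ the sheaf $f^!\mathbb R$ is the $A$-module $\mathrm{Hom}_{\mathbb R}(A,\mathbb R)$. For the quadric $y^2=|x|^2$ put $A=S[y]/(y^2-|x|^2)$, with $S$-basis $1,y$ and dual basis $1^*,y^*$. Then $(y\cdot y^*)(1)=1$ and $(y\cdot y^*)(y)=y^*(|x|^2)=0$, so $y\cdot y^*=1^*$. Hence $\mathrm{Hom}_S(A,S)$ is free over $A$ on $y^*$, which has degree $-1$, and $f^!\mathcal O_{\mathbb P^k}\cong\mathcal O_Z(1)$.

**Definition (Ulrich sheaf, form).** Let $Z\subseteq\mathbb P^d$ have dimension $k$ with $Z\cap E=\emptyset$ and projection $f$. A coherent sheaf $\mathcal F$ on $Z$ is Ulrich if $f_*\mathcal F\cong\mathcal O_{\mathbb P^k}^N$ for some $N$. An $f^!\mathcal O_{\mathbb P^k}$-valued bilinear form on $\mathcal F$ is a morphism of $\mathcal O_Z$-modules $\varphi:\mathcal F\to\mathcal Hom_{\mathcal O_Z}(\mathcal F,f^!\mathcal O_{\mathbb P^k})$. By (1) it induces an $\mathcal O_{\mathbb P^k}$-valued form on $f_*\mathcal F\cong\mathcal O^N_{\mathbb P^k}$, given by a constant real $N\times N$ matrix, called the corresponding form. The form $\varphi$ is nondegenerate if it is an isomorphism, and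 symmetric if the corresponding form is symmetric.

Because $\varphi$ is $\mathcal O_Z$-linear, the corresponding form satisfies $\langle bs,t\rangle=\langle s,bt\rangle$ for local sections $b$ of $f_*\mathcal O_Z$. In Section 1 we had $\mathcal F=\mathcal O_X$ and $\langle a,b\rangle=\sum_p a(p)b(p)$, whose matrix in the basis $e_p$ is the identity.

**Definition (good).** Let $X$ be hyperbolic with respect to $E$, of pure dimension $k$. Call $X$ good if there is a variety $Y\subseteq\mathbb P^d$ of dimension $k$, also hyperbolic with respect to $E$, such that $X\cup Y$ admits a nonzero Ulrich sheaf $\mathcal F$ with support $X\cup Y$ and a nondegenerate symmetric $f^!\mathcal O_{\mathbb P^k}$-valued form on $\mathcal F$ whose corresponding form on $\mathcal O_{\mathbb P^k}^N$ is positive definite. Here $f:X\cup Y\to\mathbb P^k$ is the projection from $E$.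

The question, taken from Mario Kummer, Eli Shamovich, "Real Fibered Morphisms and Ulrich Sheaves", arXiv:1507.06760 (2015), is whether every smooth irreducible hyperbolic $X$ is good. For smooth hyperbolic hypersurfaces it is a known result that there is a hypersurface $Y$ such that $X\cup Y$ carries an Ulrich sheaf with support $X\cup Y$ and a nondegenerate symmetric form whose corresponding form is positive definite. We shall not use this.

**Theorem 1.** Every smooth $X$ that is hyperbolic with respect to $E$ is good.

So the answer is yes, and irreducibility is not needed. Theorem 1 is the case $\nu=\mathrm{id}$ of the next statement.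

**Theorem 2.** Let $X$ be hyperbolic with respect to $E$ (reduced, of pure dimension $k$), with projection $f$. Suppose there are a reduced projective real variety $\tilde X$ of pure dimension $k$ and a finite surjective morphism $\nu:\tilde X\to X$ such that, with $g=f\circ\nu$:

1. $g^{-1}(\mathbb P^k(\mathbb R))\subseteq\tilde X(\mathbb R)$;
2. $\tilde X$ is smooth at each of its real points.

Then $X$ is good.

**Corollary.** A hyperbolic $X$ is good if its normalization is smooth at all its real points. In particular $X$ is good if it is smooth at its real points (nonreal singularities allowed), and every hyperbolic curve is good.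

**Theorem 3.** Let $c\ge1$. A hyperbolic $X$, with no smoothness assumed, is good if and only if for each $i=1,\dots,c$ there is a symmetric matrix $M_i(x)$ of real linear forms such that $\det(y_iI-M_i(x))$ vanishes on $X$.

A reader interested only in Theorem 1 may read $\tilde X=X$ and $g=f$ throughout. The smallest example with $\nu\ne\mathrm{id}$ is the pair of lines $X=\{y^2=x_1^2\}\subseteq\mathbb P^2$. It is hyperbolic, but singular at $(1:0:0)$, and the fiber of $f$ over $(1:0)$ is the double point $y^2=0$. On the normalization $\tilde X$, a disjoint union of two lines, the map $g$ is an isomorphism on each line.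

Two degenerate cases can be settled now. If $c=0$ then $X=\mathbb P^k$, and $Y=X$, $\mathcal F=\mathcal O$ with the standard form will do. If $k=0$, every hyperbolic $X$ is good by Section 1, with $Y=X$.

## 3. Commuting symmetric matrices and the proof of Theorem 3

The first lemma turns the problem into one about matrices.

**Lemma 1.** Let $\mathbb M_1(x),\dots,\mathbb M_c(x)$ be pairwise commuting real symmetric $N\times N$ matrices of linear forms in $x$, $N>0$. Let $R$ act on $S^N$ with $y_i$ acting as $\mathbb M_i$. Let $\mathfrak a=\{G\in R: G(x,\mathbb M(x))=0\}$ be the annihilator, a homogeneous ideal, and let $Z=V(\mathfrak a)\subseteq\mathbb P^d$. Then $Z$ is reduced, of pure dimension $k$, and hyperbolic with respect to $E$. The sheaf $\mathcal F$ on $Z$ associated with $S^N$ is Ulrich with support $Z$, and it carries a nondegenerate symmetric $f^!\mathcal O_{\mathbb P^k}$-valued form whose corresponding form is the identity matrix.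

**Step 1: $Z$ avoids $E$ and has only real points over real points.** By Cayley–Hamilton, $\det(y_iI-\mathbb M_i(x))\in\mathfrak a$. At $x=0$ this polynomial is $y_i^N$, so a point of $Z\cap E$ would have all coordinates zero, and $Z\cap E=\emptyset$. If $(x:y)\in Z$ with $x$ real, then each $y_i$ is an eigenvalue of a real symmetric matrix, hence real.

**Step 2: $Z$ is reduced.** Let $G$ be homogeneous with $G^j\in\mathfrak a$. For each real $x$ the matrix $G(x,\mathbb M(x))$ is a polynomial in commuting symmetric matrices, hence symmetric, and it is nilpotent. A real symmetric nilpotent matrix is $0$. So $G(x,\mathbb M(x))=0$ for all real $x$, and $G\in\mathfrak a$. Since $\mathfrak a$ is homogeneous, so is its radical, and $\mathfrak a$ is radical.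

**Step 3: $Z$ has pure dimension $k$.** The ring $R/\mathfrak a$ embeds into $\mathrm{Mat}_N(S)$. It contains $S$, because $N>0$, and it is a finite torsion-free $S$-module. Nonzero elements of $S$ are therefore nonzerodivisors on $R/\mathfrak a$, so every minimal prime $\mathfrak p$ of $\mathfrak a$ satisfies $\mathfrak p\cap S=0$. Then $R/\mathfrak p$ is a finite extension of $S$ and has dimension $k+1$. So every component of $Z$ has dimension $k$. With Step 1, $Z$ is hyperbolic.

**Step 4: $\mathcal F$ is Ulrich with support $Z$.** Since $Z\cap E=\emptyset$, the sets $D_+(x_j)$ cover $Z$, and the sections of $\mathcal F$ over $D_+(x_j)$ are $(S^N)_{(x_j)}$. So $f_*\mathcal F$ is the sheaf on $\mathbb P^k$ of the graded $S$-module $S^N$, i.e. $\mathcal O^N$. The support of $\mathcal F$ is the zero set of the annihilator $\mathfrak a$, i.e. $Z$.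

**Step 5: the form.** The standard form $\langle s,t\rangle=s^Tt$ gives an isomorphism $\psi:f_*\mathcal F\to\mathcal Hom(f_*\mathcal F,\mathcal O)$ of $\mathcal O_{\mathbb P^k}$-modules. Over $D_+(x_j)$ the algebra $f_*\mathcal O_Z$ is generated by the $y_i/x_j$, which act by the symmetric matrices $\mathbb M_i/x_j$. So $\langle bs,t\rangle=\langle s,bt\rangle$ for all $b\in f_*\mathcal O_Z$, which says that $\psi$ is $f_*\mathcal O_Z$-linear. By (1) its target is $f_*\mathcal Hom_{\mathcal O_Z}(\mathcal F,f^!\mathcal O)$. As $f$ is affine, $\psi=f_*\varphi$ for a unique isomorphism $\varphi$ of $\mathcal O_Z$-modules. $\square$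

So if we find commuting $\mathbb M_i$ with $X\subseteq Z$, then $Y=Z$ shows that $X$ is good, because $X\cup Z=Z$.

**Remark.** One can then also arrange that $Y$ and $X$ have no common component (when $c\ge1$). Enlarge each $\mathbb M_i$ by a $1\times1$ diagonal block $\lambda_i(x)$, where the linear forms $\lambda_i$ are chosen such that the $k$-plane $\{y=\lambda(x)\}$ is not one of the finitely many components of $X$. The new $Z$ is the union of the old one and this plane. Let $Y$ be the union of the components of $Z$ not contained in $X$. It contains the plane, it has pure dimension $k$, it is hyperbolic, and $X\cup Y=Z$.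

Commuting matrices are hard to construct. The point of Theorem 3 is that the coordinates $y_i$ can be treated one at a time.

**Proof of Theorem 3, "if".** Let $M_i$, of size $N_i$, be symmetric matrices of linear forms with $\det(y_iI-M_i(x))$ vanishing on $X$. As $X\neq\emptyset$, $N_i>0$. On $\mathbb R^{N_1}\otimes\dots\otimes\mathbb R^{N_c}$ put
$$\mathbb M_i(x)=I\otimes\dots\otimes M_i(x)\otimes\dots\otimes I\qquad(M_i\text{ in the }i\text{-th factor}).$$
These matrices are symmetric and commute, since they act on different factors. Let $\mathfrak a$ and $Z$ be as in Lemma 1. We claim $X\subseteq Z$.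

Let $G\in\mathfrak a$ be homogeneous and let $(x:y)\in X$ with $x$ real. For each $i$, $y_i$ is an eigenvalue of $M_i(x)$; let $u_i$ be an eigenvector. Then
$$0=G(x,\mathbb M(x))\,(u_1\otimes\dots\otimes u_c)=G(x,y)\;u_1\otimes\dots\otimes u_c ,$$
so $G(x,y)=0$. Hence $G$ vanishes at all points of $X$ over real points of $\mathbb P^k$. These points are Zariski dense in $X_{\mathbb C}$. Indeed, suppose a proper closed subset $D\subsetneq X_{\mathbb C}$ contains them, and let $X'$ be a component of $X_{\mathbb C}$ with $X'\not\subseteq D$. The map $X'\to\mathbb P^k_{\mathbb C}$ is finite between irreducible varieties of dimension $k$, hence surjective, so every real $x$ has a preimage in $X'$, which lies in $D$. Thus the image of $D\cap X'$ contains $\mathbb P^k(\mathbb R)$. But $D\cap X'$ has dimension less than $k$, so its image is a proper closed subset of $\mathbb P^k_{\mathbb C}$. This is impossible because $\mathbb P^k(\mathbb R)$ is Zariski dense. So $G$ vanishes on $X$, which proves $X\subseteq Z$, and Lemma 1 applies with $Y=Z$.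

**Proof of Theorem 3, "only if".** Let $Z=X\cup Y$ and $\mathcal F$ be as in the definition of good, with $f_*\mathcal F\cong\mathcal O^N$. Multiplication by the section $y_i$ of $\mathcal O_Z(1)=f^*\mathcal O(1)$ is a map $\mathcal F\to\mathcal F(1)$. Its push-forward $\mathcal O^N\to\mathcal O(1)^N$ is a matrix $M_i$ of linear forms. Let $h$ be the positive definite matrix of the corresponding form. From $\langle bs,t\rangle=\langle s,bt\rangle$ with $b=y_i/x_j$ we get $M_i^Th=hM_i$. Write $h=P^TP$ with $P$ real and invertible. Then $PM_iP^{-1}$ is symmetric, so after a change of basis we may assume that $M_i$ is symmetric. By Cayley–Hamilton, $\Delta=\det(y_iI-M_i(x))$ annihilates $\mathcal F$. If $\Delta$ did not vanish at a point $z$, then locally at $z$ it would give a unit that kills $\mathcal F_z$, so $\mathcal F_z=0$. Hence $\Delta$ vanishes on $\operatorname{supp}\mathcal F\supseteq X$. $\square$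

So for Theorem 2 it remains to find, for each $i$, one symmetric matrix $M_i(x)$ of linear forms such that $\det(y_iI-M_i(x))$ vanishes on $X$. No commutation is required any more.

## 4. The quadric $y^2=|x|^2$, by hand

Let $X=\{y^2=|x|^2\}\subseteq\mathbb P^{k+1}$, $k\ge1$, a smooth irreducible hyperbolic hypersurface with coordinate ring $A=S\oplus Sy$.

The approach suggested by Section 1 is to take $\mathcal F=\mathcal O_X$, or a twist of it, and the trace form. Multiplication is self-adjoint for this form, and it is positive definite over every real $x$. But $f_*\mathcal O_X(n)=\mathcal O(n)\oplus\mathcal O(n-1)$ has determinant $\mathcal O(2n-1)$, so it is never a trivial bundle. The Gram matrix of the trace form in the basis $1,y$ is $\mathrm{diag}(2,2|x|^2)$, which is not constant, and it degenerates at the nonreal points with $|x|^2=0$. These are exactly the points where the two points $y=\pm|x|$ of the fiber collide. The approach breaks there: positivity over the real points gives no control over the nonreal branch points.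

Now look at the tensor instead. In $T=A\otimes_SA$, which has the $S$-basis $1,\ y\otimes1,\ 1\otimes y,\ y\otimes y$, the function that is $1$ on the diagonal and $0$ off the diagonal of each fiber is
$$\varepsilon=\frac{1}{2|x|^2}\big(|x|^2+y\otimes y\big),$$
because $y(p)y(p')$ equals $|x|^2$ if $p=p'$ and $-|x|^2$ if $p\neq p'$. Clearing the denominator is harmless, and
$$2|x|^2\varepsilon=|x|^2+y\otimes y=\sum_{j=0}^k x_j\otimes x_j+y\otimes y .$$
This is a sum of squares of a real basis $v=(x_0,\dots,x_k,y)$ of the vector space $A_1$. The denominator $|x|^2$ has been absorbed by using $k+2$ elements of $A_1$ instead of the two elements of an $S$-basis of $A$. Writing $yv_a$ in terms of $v$ we find $y\cdot x_j=x_j\cdot y$ and $y\cdot y=\sum_jx_j\cdot x_j$, so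
$$yv=Mv,\qquad M=\begin{pmatrix}0&\cdots&0&x_0\\ \vdots&&\vdots&\vdots\\0&\cdots&0&x_k\\x_0&\cdots&x_k&0\end{pmatrix}.$$
This matrix is symmetric, and $\det(yI-M)=y^k(y^2-|x|^2)$ vanishes on $X$. The eigenvalues of $M$ are $0$ and $\pm|x|$, so the $Z$ of Lemma 1 is $\{y(y^2-|x|^2)=0\}$. We may take for $Y$ the hyperplane $y=0$.

One point needs care. The relation $yv=Mv$ does not determine $M$. For $k=1$ we could have written $y\cdot y=(x_0+x_1)\cdot x_0+(x_1-x_0)\cdot x_1$, which gives
$$M^0=\begin{pmatrix}0&0&x_0\\0&0&x_1\\x_0+x_1&x_1-x_0&0\end{pmatrix},$$
again with $M^0v=yv$, but not symmetric. It differs from $M$ by a matrix whose last row $(x_1,-x_0,0)$ is a syzygy of $v$. So in general a matrix $M^0$ has to be corrected by syzygies.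

Conversely, the tensor is forced. If $M$ is symmetric and $Mv=yv$ with entries $v_a$ in a commutative $S$-algebra $A$, then in $A\otimes_SA$
$$(y\otimes1-1\otimes y)\sum_av_a\otimes v_a=\sum_{a,b}M_{ab}(v_b\otimes v_a-v_a\otimes v_b)=0 .$$
So we look for a basis $v$ of some graded piece $A_{m'}$ such that $\sum_av_a\otimes v_a$ is annihilated by all $a\otimes1-1\otimes a$. We find it in three stages: an element $B$ that is a positive multiple of $\varepsilon$ in every real fiber (Section 6), then coefficients for $B$ that form a positive definite matrix at every real $x\neq0$ (Section 7), and then a sum of squares of a basis (Section 8). Section 9 converts the tensor into symmetric matrices.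

**From now on $k\ge1$ and $c\ge1$, and $X,\tilde X,\nu,f,g$ are as in Theorem 2.**

## 5. No ramification over real points

The denominators of $\varepsilon$ come from ramification. We first show that there is none over real points.

**Lemma 2.** The morphism $g$ is étale at every real point of $\tilde X$.

*Proof.* Let $p\in\tilde X(\mathbb R)$. By (2), $\tilde X$ is smooth of dimension $k$ at $p$. Let $t_1,\dots,t_k$ be a real regular system of parameters at $p$, used as local holomorphic coordinates. They take real values at real points, and near $p$ a point with real coordinates $t_j$ is real.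

**Step 1: a branch on which $g$ looks like $u\mapsto u^e$.** Suppose $dg_p$ is not surjective. Then some nonzero real covector at $g(p)$ pulls back to $0$, so there are real affine coordinates $s_1,\dots,s_k$ at $g(p)$, vanishing there, with $s_1\circ g\in\mathfrak m_p^2$. The germ at $p$ of $\{s_2\circ g=\dots=s_k\circ g=0\}$ is defined by $k-1$ equations, so it has dimension at least $1$. It is the preimage of a line under the finite map $g$, so its dimension is exactly $1$. Choose an irreducible branch and an injective holomorphic parametrization $\gamma$ of it with $\gamma(0)=p$. The function $s_1\circ g\circ\gamma$ is not constant, because otherwise $g\circ\gamma$ would be constant and $g$ would not be finite. It vanishes at $0$ to some order $e\ge2$, because $s_1\circ g\in\mathfrak m_p^2$. Choose the parameter $u$ such that $s_1(g(\gamma(u)))=u^e$.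

**Step 2: reality along two rays.** If $u^e\in\mathbb R$, then $g(\gamma(u))$ has the real coordinates $(u^e,0,\dots,0)$, so $\gamma(u)$ is real by (1). Write $t_j(\gamma(u))=\sum_n a_nu^n$. Reality for small $u>0$ gives $a_n\in\mathbb R$ for all $n$. Now put $u=e^{\pi i/e}\rho$ with small $\rho>0$. Then $u^e=-\rho^e$ is real, so $\sum_n a_ne^{\pi in/e}\rho^n$ is real for all small $\rho>0$, and $a_ne^{\pi in/e}\in\mathbb R$ for all $n$. Hence $a_n=0$ unless $e\mid n$. This holds for every $j$, so $\gamma(u)=\gamma(e^{2\pi i/e}u)$. Since $e\ge2$, this contradicts the injectivity of $\gamma$.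

So $dg_p$ is surjective, hence bijective. As $\tilde X$ and $\mathbb P^k$ are smooth of dimension $k$ at $p$ and $g(p)$, the morphism $g$ is étale at $p$. $\square$

For $x\in\mathbb P^k(\mathbb R)$ put $\Gamma_x=g^{-1}(x)$. By (1) all points of the fiber are real, and by Lemma 2 $g$ is étale at all of them. The set of points of $\tilde X$ where $g$ is not étale is closed. Its image under the finite map $g$ is closed and does not contain $x$. So $g$ is finite étale over a Zariski neighborhood of $x$, and the coordinate ring of the fiber is $\mathbb R^{\Gamma_x}$.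

## 6. The section algebra and a positive tensor on the diagonal

**The algebra $A$.** Let $L=\nu^*\mathcal O_X(1)=g^*\mathcal O(1)$, $\mathcal G=g_*\mathcal O_{\tilde X}$, and
$$A=\bigoplus_{n\ge0}H^0(\tilde X,L^n)=\bigoplus_{n\ge0}H^0(\mathbb P^k,\mathcal G(n)).$$
This is a graded $S$-algebra with associated sheaf $\mathcal G$ on $\mathbb P^k$, and pulling back the coordinates gives elements $x_j,y_i\in A_1$. It is a finitely generated $S$-module. Indeed, $\tilde X$ is reduced of pure dimension $k$ and $g$ is finite, so every component of $\tilde X$ dominates $\mathbb P^k$, and $\mathcal G$ is torsion-free. Hence $\mathcal G$ embeds into its double dual $\mathcal G^{\vee\vee}$. Dualizing a surjection $\mathcal O(-r)^s\to\mathcal G^\vee$ embeds $\mathcal G^{\vee\vee}$ into $\mathcal O(r)^s$. So $A$ is a submodule of the finitely generated module $(S(r)^s)_{\ge0}$.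

**Evaluation.** Let $\hat x\in\mathbb R^{k+1}\setminus0$ represent $x\in\mathbb P^k(\mathbb R)$, and let $\mathbb R_{\hat x}$ be $\mathbb R$ with $S$ acting by evaluation at $\hat x$. Choose $j$ with $\hat x_j\neq0$. Since $x_j$ acts invertibly on $\mathbb R_{\hat x}$, and since $A_{x_j}=A_{(x_j)}[x_j^{\pm1}]$ and $S_{x_j}=S_{(x_j)}[x_j^{\pm1}]$,
$$A\otimes_S\mathbb R_{\hat x}\cong A_{(x_j)}\otimes_{S_{(x_j)}}\kappa(x)=\mathcal G\otimes\kappa(x)\cong\mathbb R^{\Gamma_x}.\tag{2}$$
We write $a(p)$ for the value of $a\in A$ at $p\in\Gamma_x$; it depends on $\hat x$. By (2) the evaluation $A\to\mathbb R^{\Gamma_x}$ is a surjective ring homomorphism. Put $T=A\otimes_SA$. Likewise there is a surjective ring homomorphism $T\to T\otimes_S\mathbb R_{\hat x}=\mathbb R^{\Gamma_x\times\Gamma_x}$, written $b\mapsto(b(p,p'))$, with $(a\otimes a')(p,p')=a(p)a'(p')$.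

**The ideals.** Let $I_\Delta=\ker(T\to A)$ be the kernel of multiplication. It is generated by the elements $a\otimes1-1\otimes a$. Let $\mathcal D=\mathrm{Ann}_T(I_\Delta)$. The ring $T$ is noetherian, being a finitely generated $S$-module, and both ideals are homogeneous and invariant under the swap of the two factors. For the quadric of Section 4, with $A=S\oplus Sy$, the ideal $I_\Delta$ is generated by $y\otimes1-1\otimes y$, and a direct calculation gives
$$(\alpha+\beta\,y\otimes1+\beta'\,1\otimes y+\delta\,y\otimes y)(y\otimes1-1\otimes y)=(\beta-\beta')|x|^2+(\alpha-\delta|x|^2)(y\otimes1-1\otimes y)-(\beta-\beta')\,y\otimes y.$$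
So $\mathcal D$ is generated by $|x|^2+y\otimes y$ and $y\otimes1+1\otimes y$.

The next lemma clears denominators in the local idempotents and patches them into one global element.

**Lemma 3.** For all sufficiently large $n$ there is $B\in\mathcal D_{2n}$, invariant under the swap, such that for all $\hat x\in\mathbb R^{k+1}\setminus0$ and $p\neq p'$ in $\Gamma_x$: $B(p,p')=0$ and $B(p,p)>0$.

**Step 1: every element of $\mathcal D$ vanishes off the diagonal.** Let $b\in\mathcal D$ and $p\ne p'$ in $\Gamma_x$. By surjectivity of evaluation there is $a\in A$ with $a(p)\neq a(p')$. Evaluating $(a\otimes1-1\otimes a)b=0$ at $(p,p')$ gives $(a(p)-a(p'))\,b(p,p')=0$, so $b(p,p')=0$.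

**Step 2: for each $\hat x$ some element of $\mathcal D$ is nonzero at all $(p,p)$.** Fix $\hat x$ and $j$ with $\hat x_j\neq0$. By Section 5 there is a homogeneous $h\in S$ of positive degree, divisible by $x_j$, with $h(\hat x)\ne0$ and with $g$ finite étale over $D_+(h)$. Since $x_j$ is a unit of degree $1$ in $S_h$, we have $A_h=A_{(h)}[x_j^{\pm1}]$ and $T_h=T_{(h)}[x_j^{\pm1}]$ with $T_{(h)}=A_{(h)}\otimes_{S_{(h)}}A_{(h)}$. Let $J$ be the kernel of the multiplication $T_{(h)}\to A_{(h)}$. It is finitely generated, and $J/J^2$ is the module of differentials of $A_{(h)}$ over $S_{(h)}$, which is zero because $A_{(h)}$ is étale over $S_{(h)}$. A finitely generated ideal with $J=J^2$ is generated by an idempotent, so $J=(1-\varepsilon)T_{(h)}$ with $\varepsilon$ idempotent. Hence $(I_\Delta)_h=(1-\varepsilon)T_h$ and $\varepsilon\,(I_\Delta)_h=0$.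

Write $\varepsilon=\delta_0/h^r$ with $\delta_0\in T$ homogeneous. Each of the finitely many generators of $I_\Delta$ is killed by $\delta_0$ in $T_h$, so it is killed by $h^s\delta_0$ in $T$ for a suitable common $s$. Thus $\delta=h^s\delta_0\in\mathcal D$. Evaluation at $(p,p)$ factors through the multiplication map, and $1-\varepsilon$ maps to $0$ in $A_{(h)}$, so $\varepsilon(p,p)=1$. Hence $\delta(p,p)=h(\hat x)^{r+s}\neq0$ for all $p\in\Gamma_x$.

**Step 3: one positive element.** Let $b_1,\dots,b_t$ be homogeneous generators of $\mathcal D$, of degrees $n_1,\dots,n_t$. The $\delta$ of Step 2 is a $T$-combination of the $b_i$, so for all $\hat x$ and all $p\in\Gamma_x$ some $b_i(p,p)$ is nonzero. For $n\ge\max n_i$ put $B_0=\sum_i|x|^{2(n-n_i)}b_i^2\in\mathcal D_{2n}$. Then $B_0(p,p)>0$. Let $B$ be $B_0$ plus its swap. It lies in $\mathcal D_{2n}$, it has $B(p,p)=2B_0(p,p)>0$, and it vanishes off the diagonal by Step 1. $\square$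

**Choice of $m$.** Let $\mathbb R=S/(x_0,\dots,x_k)$. Since $A$ is finitely generated, we can fix $m\ge1$ such that $\mathrm{Tor}^S_0(A,\mathbb R)_j=0$ for $j>m$ and $\mathrm{Tor}_1^S(A,\mathbb R)_j=0$ for $j>m+1$. In other words, in the minimal graded free resolution of $A$ the generators have degree at most $m$ and the first syzygies have degree at most $m+1$. We need the following consequence.

*For every $m'\ge m$ the module $A_{\ge m'}$ is generated by $A_{m'}$, and its minimal first syzygies all have degree $m'+1$.* To see this, put $V=S_1$. By the Koszul complex, for a graded module $P$ the space $\mathrm{Tor}_0(P,\mathbb R)_j$ is the cokernel of $V\otimes P_{j-1}\to P_j$, and $\mathrm{Tor}_1(P,\mathbb R)_j$ is the middle homology of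
$$\Lambda^2V\otimes P_{j-2}\to V\otimes P_{j-1}\to P_j .$$
For $j\ge m'+1$ in the first case and $j\ge m'+2$ in the second, these only involve degrees at least $m'$, so they are the same for $P=A_{\ge m'}$ and for $P=A$. For $P=A$ they vanish. So $A_{\ge m'}$ has generators only in degree $m'$ and minimal first syzygies only in degrees at most $m'+1$. Minimal syzygies of a module generated in degree $m'$ have degree at least $m'+1$.

## 7. Coefficients that are positive definite at every real point

Let $W=A_m$ with basis $w_1,\dots,w_N$, and fix $B$ as in Lemma 3 with $n\ge m$. We now write a multiple of $B$ as $\sum q_{ab}\,w_a\otimes w_b$ with $q(x)$ positive definite. An arbitrary choice of coefficients is not good enough: the values $B(p,p')$ only control the quadratic form on a subspace. The freedom in the coefficients takes care of the rest.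

**Lemma 4.** There are $l\ge n-m$, $l\geq 0$, and a symmetric matrix $q(x)=(q_{ab})$ with entries in $S_{2l}$, positive definite for all $x\in\mathbb R^{k+1}\setminus0$, with
$$\sum_{a,b}q_{ab}\,w_a\otimes w_b=|x|^{2(l-n+m)}B\quad\text{in }T.$$

**Step 1: some symmetric coefficients.** We claim that every element of $T_{2n}$ is a combination of the $w_a\otimes w_b$ with coefficients in $S_{2n-2m}$. Since $A$ is generated in degrees at most $m$, $T_{2n}$ is spanned by elements $s\,(a\otimes b)$ with $a,b\in A$ homogeneous of degree at most $m$ and $s$ a monomial of degree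
$$2n-\deg a-\deg b=(m-\deg a)+(m-\deg b)+(2n-2m).$$
Factor $s=s's''s'''$ into monomials of these three degrees, all of which are nonnegative. Then $s\,(a\otimes b)=s'''\,(s'a\otimes s''b)$ with $s'a,s''b\in W$. So $B=\sum\beta_{ab}\,w_a\otimes w_b$ with $\beta_{ab}\in S_{2n-2m}$. As $B$ is invariant under the swap, we may replace $\beta$ by $\frac12(\beta+\beta^T)$ and assume $\beta$ symmetric.

**Step 2: where $\beta$ is positive.** For $\hat x\neq0$ let $\Pi(\hat x)=(w_a(p))_{p\in\Gamma_x,\,a}$, a linear map $\mathbb R^N\to\mathbb R^{\Gamma_x}$. Then $\Pi\,\beta(\hat x)\,\Pi^T=(B(p,p'))_{p,p'}$ is diagonal with positive diagonal entries by Lemma 3. So $\beta(\hat x)$ is positive on the nonzero vectors of $\operatorname{im}\Pi(\hat x)^T=(\ker\Pi(\hat x))^\perp$.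

**Step 3: a correction that is invisible in $T$.** The map $S\otimes W\to A_{\ge m}(m)$ is surjective. Let $K$ be its kernel, and let $\kappa_i\in S_{e_i}\otimes W$ be finitely many homogeneous generators of $K$, viewed as column vectors in $S^N$. Since $(A/A_{\ge m})_{x_j}=0$ for all $j$, we have $A_{\ge m}\otimes\mathbb R_{\hat x}=A\otimes\mathbb R_{\hat x}=\mathbb R^{\Gamma_x}$. By right exactness of the tensor product,
$$K\otimes_S\mathbb R_{\hat x}\to\mathbb R^N\xrightarrow{\ \Pi(\hat x)\ }\mathbb R^{\Gamma_x}\to0$$
is exact. That is, the vectors $\kappa_i(\hat x)$ span $\ker\Pi(\hat x)$. Choose $e\ge\max e_i$ and put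
$$\Theta=\sum_i|x|^{2(e-e_i)}\kappa_i\kappa_i^T .$$
For real $\hat x\neq0$ the matrix $\Theta(\hat x)$ is positive semidefinite, and its kernel consists of the vectors orthogonal to all $\kappa_i(\hat x)$, so it is $(\ker\Pi(\hat x))^\perp=\operatorname{im}\Pi(\hat x)^T$. Moreover $\sum\Theta_{ab}\,w_a\otimes w_b=0$ in $T$, because $\sum_a\kappa_{i,a}w_a=0$ in $A$ for each $i$.

**Step 4: adding a large multiple.** Let $l\ge\max(n-m,e)$ and
$$q=|x|^{2(l-n+m)}\beta+\lambda\,|x|^{2(l-e)}\Theta,\qquad\lambda\ge0.$$
Its entries lie in $S_{2l}$, and its image in $T$ is $|x|^{2(l-n+m)}B$. On the unit sphere $q=\beta+\lambda\Theta$. Consider the compact set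
$$\mathcal C=\{(\hat x,\xi):|\hat x|=|\xi|=1,\ \xi^T\beta(\hat x)\xi\le0\}.$$
On $\mathcal C$ we have $\xi^T\Theta(\hat x)\xi>0$. Otherwise $\xi\in\ker\Theta(\hat x)$, so $\xi=\Pi^T\eta$ with $\eta\neq0$, and $\xi^T\beta\xi=\eta^T\Pi\beta\Pi^T\eta>0$ by Step 2, a contradiction. By compactness $\xi^T\Theta\xi$ is bounded below on $\mathcal C$ by a positive constant, and $\xi^T\beta\xi$ is bounded below by some constant, so for large $\lambda$ we have $\xi^T(\beta+\lambda\Theta)\xi>0$ on $\mathcal C$. Off $\mathcal C$ it is positive because $\xi^T\beta\xi>0$ and $\Theta\ge0$. So $q$ is positive definite on the unit sphere, hence by homogeneity on $\mathbb R^{k+1}\setminus0$. $\square$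

## 8. Integrals of even powers and a sum of squares of a basis

We want to turn $q$ into a sum of squares. Positivity at each point alone does not give the right kind of square. For instance $x_0^4-x_0^2x_1^2+x_1^4$ is positive on $\mathbb R^2\setminus0$, but it is not a nonnegative combination of fourth powers $(a_0x_0+a_1x_1)^4$, since in such a combination the coefficient of $x_0^2x_1^2$ is a nonnegative combination of the numbers $6a_0^2a_1^2\geq0$. After multiplication by a high power of $|x|^2$ this obstruction disappears, and this also holds with matrix coefficients.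

We use one elementary fact.

**Fact (powers span).** The powers $(a\cdot x)^j$ with $a\in\mathbb S^k$ span $S_j$. Indeed, let a linear functional $\lambda$ on $S_j$ vanish on all of them. By homogeneity it vanishes on $(a\cdot x)^j$ for all $a\in\mathbb R^{k+1}$. Expanding, $\sum_{|\alpha|=j}\binom{j}{\alpha}a^\alpha\lambda(x^\alpha)=0$ for all $a$, so $\lambda(x^\alpha)=0$ for all $\alpha$.

**Lemma 5.** Let $q(x)$ be a symmetric matrix with entries in $S_{2l}$, positive definite on $\mathbb R^{k+1}\setminus0$. For all large $n'\ge l$ there are a continuous map $Q$ from the sphere $\mathbb S^k$ to positive definite symmetric matrices and a constant $\gamma_{n'}>0$ with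
$$|x|^{2n'-2l}q(x)=\gamma_{n'}\int_{\mathbb S^k}(a\cdot x)^{2n'}Q(a)\,d\mu(a),$$
where $\mu$ is the rotation-invariant probability measure on $\mathbb S^k$.

The plan is to view the right side as an operator applied to $Q$ that is close to the identity on a finite-dimensional space, and to invert it. For $h\in C(\mathbb S^k)$ and $x\in\mathbb S^k$ put
$$(J_nh)(x)=\gamma_n\int_{\mathbb S^k}(a\cdot x)^{2n}h(a)\,d\mu(a),\qquad\gamma_n^{-1}=\int_{\mathbb S^k}(a\cdot x)^{2n}\,d\mu(a).$$
By rotation invariance $\gamma_n$ does not depend on $x$, and $J_n1=1$. Let $P$ be the finite-dimensional space of restrictions of $S_{2l}$ to $\mathbb S^k$.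

**Step 1: $J_nP\subseteq P$.** By the fact above it suffices to treat $h(a)=(b\cdot a)^{2l}$ with $b\in\mathbb R^{k+1}$. Fix $x\in\mathbb S^k$ and write $b=(b\cdot x)x+b'$ and $a=(a\cdot x)x+a'$ with $b',a'\perp x$. Let $\rho$ run through the compact group $O(x^\perp)$ of orthogonal maps fixing $x$. Replacing $a$ by $\rho a$ changes neither the integral nor $a\cdot x$, so we may average over $\rho$. We have $b\cdot\rho a=(b\cdot x)(a\cdot x)+b'\cdot\rho a'$. Since $k\ge1$ and $O(x^\perp)$ is transitive on the unit sphere of $x^\perp$, the average of $(b'\cdot\rho a')^j$ over $\rho$ is $\omega_j|b'|^j|a'|^j$ with a constant $\omega_j$ depending only on $j$ and $k$. It is $0$ for odd $j$, because $-1\in O(x^\perp)$. With $|a'|^2=1-(a\cdot x)^2$ we get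
$$(J_nh)(x)=\gamma_n\sum_{i=0}^{l}\binom{2l}{2i}\omega_{2i}\,(b\cdot x)^{2l-2i}|b'|^{2i}\int_{\mathbb S^k}(a\cdot x)^{2n+2l-2i}\big(1-(a\cdot x)^2\big)^i\,d\mu(a).$$
The integrals do not depend on $x$, and $|b'|^2=|b|^2|x|^2-(b\cdot x)^2$ on the sphere. So $J_nh$ is the restriction of an element of $S_{2l}$.

**Step 2: $J_nh\to h$ uniformly for $h\in P$.** Such $h$ is even and uniformly continuous. Let $\delta\in(0,1)$. If $|a\cdot x|\ge1-\delta$, then $a$ has distance at most $\sqrt{2\delta}$ from $x$ or from $-x$, so $|h(a)-h(x)|$ is at most the modulus of continuity of $h$ at $\sqrt{2\delta}$. The remaining $a$ have little weight, uniformly in $x$: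
$$\gamma_n\int_{|a\cdot x|<1-\delta}(a\cdot x)^{2n}\,d\mu(a)\le\frac{(1-\delta)^{2n}}{(1-\delta/2)^{2n}\,\mu\{|a\cdot x|>1-\delta/2\}}\longrightarrow0\qquad(n\to\infty).$$
Since $J_nh(x)-h(x)=\gamma_n\int(a\cdot x)^{2n}(h(a)-h(x))\,d\mu(a)$, the claim follows by choosing first $\delta$ small and then $n$ large.

**Step 3: inversion.** As $\dim P<\infty$, Step 2 gives $J_n|_P\to\mathrm{id}$ in norm. So for large $n'$ the operator $J_{n'}|_P$ is invertible, with inverse close to the identity. Put $Q=(J_{n'}|_P)^{-1}q$, entry by entry. It is symmetric, continuous, and uniformly close to $q$, hence positive definite on $\mathbb S^k$ for large $n'$, because the smallest eigenvalue of $q$ is bounded below on the sphere by a positive constant. The identity $q=J_{n'}Q$ on $\mathbb S^k$ is the claim on the sphere. Both sides of the claim are homogeneous of degree $2n'$, so it holds everywhere. $\square$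

**Lemma 6.** For some $m'\ge m$ there is a basis $v=(v_1,\dots,v_{N'})$ of $U=A_{m'}$ such that $\sum_av_a\otimes v_a\in\mathcal D\subseteq T$.

*Proof.* Take $q$ and $l$ from Lemma 4 and $n',Q$ from Lemma 5, and put $m'=m+n'$.

**Step 1: a positive definite tensor in $S_{n'}\otimes W$.** Let
$$\tau=\gamma_{n'}\int_{\mathbb S^k}\sum_{b,b'}Q(a)_{bb'}\,\big((a\cdot x)^{n'}\otimes w_b\big)\otimes\big((a\cdot x)^{n'}\otimes w_{b'}\big)\,d\mu(a)\ \in\ (S_{n'}\otimes W)\otimes_{\mathbb R}(S_{n'}\otimes W).$$
View $\tau$ as a quadratic form on the dual space $(S_{n'}\otimes W)^*$. For $\xi$ in this space put $\xi_a=\big(\xi((a\cdot x)^{n'}\otimes w_b)\big)_b\in\mathbb R^N$. Then $\tau(\xi,\xi)=\gamma_{n'}\int\xi_a^TQ(a)\xi_a\,d\mu(a)\ge0$. If this is $0$, then by continuity $\xi_a=0$ for all $a\in\mathbb S^k$, and $\xi=0$ since the powers $(a\cdot x)^{n'}$ span $S_{n'}$. So $\tau$ is positive definite.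

**Step 2: push it to $U$.** The multiplication map $S_{n'}\otimes W\to U$ is surjective, because $A$ is generated in degrees at most $m$. So its dual is injective, and the image of $\tau$ in $U\otimes_{\mathbb R}U$ is the restriction of a positive definite form to a subspace. It is a positive definite symmetric tensor, hence equal to $\sum_av_a\otimes v_a$ for a basis $v$ of $U$.

**Step 3: the image in $T$.** In $T=A\otimes_SA$ this element becomes
$$\gamma_{n'}\int_{\mathbb S^k}(a\cdot x)^{2n'}\sum_{b,b'}Q(a)_{bb'}\,w_b\otimes w_{b'}\,d\mu(a)=|x|^{2n'-2l}\sum_{b,b'}q_{bb'}\,w_b\otimes w_{b'}=|x|^{2(n'-n+m)}B ,$$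
which lies in $\mathcal D$. $\square$

In Section 4 all of this was visible at once: there $m'=1$ and $B=|x|^2+y\otimes y$.

## 9. Correcting by syzygies

Let $v$ be as in Lemma 6. We repeat the computation of Section 1 with $v$. It gives a relation among the $v_b\otimes v_a$ in $T=A\otimes_SA$. To use it we need the relation in $A_{\ge m'}\otimes_SA_{\ge m'}$, where all relations come from syzygies of $v$. These two modules are different. For $A=S$, $k=1$ and $m'=1$, the element $x_0\otimes x_1-x_1\otimes x_0$ is nonzero in $S_{\ge1}\otimes_SS_{\ge1}$ but maps to $0$ in $S\otimes_SS=S$. It has degree $2m'$. The next lemma says that in degree $2m'+1$, the degree of our relation, this cannot happen. In the example, $x_0(x_0\otimes x_1)=x_0\otimes x_0x_1=x_0x_1\otimes x_0=x_0(x_1\otimes x_0)$, and similarly for multiplication by $x_1$.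

**Lemma 7.** For $m'\ge m$ the map $(A_{\ge m'}\otimes_SA_{\ge m'})_{2m'+1}\to(A\otimes_SA)_{2m'+1}$ is injective.

*Proof.* Put $\bar A=A/A_{\ge m'}$, which lives in degrees $0,\dots,m'-1$. We factor the map through $A_{\ge m'}\otimes A$.

**Step 1.** Tensoring $0\to A_{\ge m'}\to A\to\bar A\to0$ with $A_{\ge m'}$ shows that the kernel of $A_{\ge m'}\otimes A_{\ge m'}\to A_{\ge m'}\otimes A$ is a quotient of $\mathrm{Tor}_1^S(A_{\ge m'},\bar A)$. This is a subquotient of $F_1\otimes_S\bar A$, where $F_1$ is the first syzygy term of the minimal resolution of $A_{\ge m'}$. By the choice of $m$, $F_1$ is generated in degree $m'+1$, so $F_1\otimes_S\bar A$ is a direct sum of copies of $\bar A(-m'-1)$ and lives in degrees at most $(m'+1)+(m'-1)=2m'$.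

**Step 2.** Tensoring the same sequence with $A$ shows that the kernel of $A_{\ge m'}\otimes A\to A\otimes A$ is a quotient of $\mathrm{Tor}_1^S(\bar A,A)$. This is a subquotient of $\bar A\otimes_SF_1'$, where $F_1'$ is the first syzygy term for $A$, generated in degrees at most $m+1\le m'+1$. So it also lives in degrees at most $2m'$. Hence both maps are injective in degree $2m'+1$. $\square$

**Lemma 8.** Let $v$ be as in Lemma 6. For each $i=1,\dots,c$ there is a symmetric matrix $M_i(x)$ of real linear forms with $M_i(x)\,v=y_i\,v$ in $(A_{m'+1})^{N'}$.

**Step 1: some matrix, and its failure to be symmetric.** Since $S_1A_{m'}=A_{m'+1}$, there is a matrix $M^0$ of linear forms with $y_iv_a=\sum_bM^0_{ab}v_b$. As $\sum_av_a\otimes v_a\in\mathcal D$ and $y_i\otimes1-1\otimes y_i\in I_\Delta$,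
$$\sum_a\big(y_iv_a\otimes v_a-v_a\otimes y_iv_a\big)=0\quad\text{in }T.$$
The left side comes from an element of $(A_{\ge m'}\otimes_SA_{\ge m'})_{2m'+1}$, which is $0$ by Lemma 7. Inserting $M^0$ and renaming indices, we see that
$$t=\sum_{a,b}(M^0_{ab}-M^0_{ba})\,v_b\otimes v_a\ \in\ S_1\otimes U\otimes U$$
maps to $0$ in $A_{\ge m'}\otimes_SA_{\ge m'}$. (Here the tensor products over $\mathbb R$ make the $v_b\otimes v_a$ independent.)

**Step 2: $t$ is a combination of syzygies.** Let $K=\ker(S\otimes U\to A_{\ge m'}(m'))$, where the map is surjective. The kernel of $(S\otimes U)\otimes_S(S\otimes U)=S\otimes U\otimes U\to A_{\ge m'}\otimes_SA_{\ge m'}$ is $K\otimes U+U\otimes K$. Taking the part of degree $1$ in $x$, we get $t=t'+t''$ with $t'\in K_1\otimes U$ and $t''\in U\otimes K_1$, inside $S_1\otimes U\otimes U$.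

**Step 3: antisymmetrize.** Let $\sigma$ be the swap of the two factors $U$. Then $t^\sigma=-t$, so
$$t=\tfrac12(t-t^\sigma)=\rho-\rho^\sigma,\qquad\rho=\tfrac12\big(t'-(t'')^\sigma\big)\in K_1\otimes U .$$
Write $\rho=\sum_{a,b}C_{ab}\,v_b\otimes v_a$ with $C_{ab}\in S_1$. That $\rho\in K_1\otimes U$ means $\sum_bC_{ab}v_b=0$ in $A$ for each $a$. Comparing coefficients in $t=\rho-\rho^\sigma$ gives $M^0-(M^0)^T=C-C^T$. So $M_i=M^0-C$ is symmetric, and $M_iv=M^0v-Cv=y_iv$. $\square$

In the example at the end of Section 4, the correction $C$ has last row $(x_1,-x_0,0)$ and zeros elsewhere.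

## 10. Proof of Theorems 2 and 1

The cases $c=0$ and $k=0$ were settled in Section 2, so let $c,k\ge1$, and let $M_i$ and $v$ be as in Lemma 8.

**Step 1: $\Delta_i=\det(y_iI-M_i(x))$ vanishes on $X$.** Over the commutative ring $A$ we have $(y_iI-M_i)v=0$. Multiplying by the adjugate matrix gives $\Delta_i\,v_a=0$ in $A$ for all $a$. The $v_a$ form a basis of $A_{m'}$, which contains $x_j^{m'}$, so $x_j^{m'}\Delta_i=0$ in $A$ for all $j$. The image of $\Delta_i$ in $A$ is the section $\nu^*(\Delta_i|_X)$ of a power of $L$. So this section vanishes on the open set of $\tilde X$ where $x_j\neq0$. As $L=g^*\mathcal O(1)$, the $x_j$ have no common zero on $\tilde X$, so $\nu^*(\Delta_i|_X)=0$. Since $\nu$ is surjective, $\Delta_i$ vanishes at every point of $X$.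

**Step 2: conclusion.** By the "if" part of Theorem 3, $X$ is good. Explicitly, let $M_i$ act on the $i$-th factor of $(\mathbb R^{N'})^{\otimes c}$. The resulting commuting symmetric matrices define a variety $Z\supseteq X$ as in Lemma 1. With $Y=Z$, the variety $X\cup Y=Z$ carries a nonzero Ulrich sheaf with support $X\cup Y$ and a nondegenerate symmetric $f^!\mathcal O_{\mathbb P^k}$-valued form whose corresponding form on $\mathcal O^{N'^c}_{\mathbb P^k}$ is the identity matrix. This proves Theorem 2.

If $X$ is smooth and hyperbolic, then $\nu=\mathrm{id}$ satisfies (1) because $X$ is hyperbolic and (2) because $X$ is smooth. This proves Theorem 1: the answer to the question is yes. $\blacksquare$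

## 11. Hyperbolicity passes to the normalization

It remains to prove the Corollary. We may assume $k\ge1$. Let $\nu:\tilde X\to X$ be the normalization. It is finite and surjective, and $\tilde X$ is reduced, projective and of pure dimension $k$. Suppose it is smooth at its real points, so that (2) holds.

**Step 1: condition (1) holds.** Suppose $p\in\tilde X$ is nonreal and $x=g(p)$ is real. Choose a Euclidean neighborhood $\Omega$ of $p$ with $\Omega\cap\overline\Omega=\emptyset$, where the bar denotes complex conjugation. A finite holomorphic map from a complex space of pure dimension $k$ to a $k$-dimensional complex manifold is open, so $g(\Omega)$ contains a neighborhood of $x$. The non-normal points of $X$ form a closed subset of dimension less than $k$, and its image under $f$ is a proper closed subset of $\mathbb P^k$. A proper closed subset cannot contain all real points near $x$, since a polynomial that vanishes on a nonempty open set of real points is zero. So there is a real point $x'=g(p')$ with $p'\in\Omega$ that lies outside this image.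

Since $p'\in\Omega$, we have $p'\neq\overline{p'}$. Since $\nu(p')$ is a normal point of $X$, $\nu^{-1}(\nu(p'))=\{p'\}$. If $\nu(p')$ were real, its preimage would also contain $\overline{p'}$. So $\nu(p')$ is a nonreal point of $X$ over the real point $x'=f(\nu(p'))$, which contradicts the hyperbolicity of $X$. Hence (1) holds, and $X$ is good by Theorem 2.

**Step 2: the two special cases.** Suppose $X$ is smooth at its real points. A real point of $\tilde X$ maps to a real point of $X$, and $\nu$ is an isomorphism near the latter. So $\tilde X$ is smooth at its real points, and Step 1 applies. If $k=1$, then $\tilde X$ is a normal curve, hence smooth, and Step 1 applies to every hyperbolic curve. $\square$
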